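
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Bi-invariant means on finite energy path and loop groups}


\begin{abstract}
Let $K$ be a compact Lie group. We show that the groups $H^1(\mathbb I,K)$ and $H^1(\mathbb S^1,K)$ of finite energy paths and loops admit means on the space of all bounded Borel functions that are invariant on both sides under the $H^2$-paths, respectively $H^2$-loops. This answers a question of Pestov. The means are limits of explicit sequences of probability measures, built from the stationary Ornstein--Uhlenbeck process with fast mean reversion and large variance. A variant of the construction gives means that are bi-invariant under the full groups, also for paths and loops of class $W^{1,p}$, $1\le p<\infty$. If $\dim K\ge1$, no sequence of probability measures is asymptotically invariant, in total variation, under a full group of this kind, so there the sequences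 have to be replaced by nets.
\end{abstract}

\section{The question and the results}

Let $K$ be a compact Lie group, connected or not, realized as a closed subgroup of an orthogonal group $O(N)$. Its Lie algebra $\mathfrak k$ then consists of $N\times N$ matrices, and $\mathrm{Ad}_kX=kXk^{-1}$. Fix an inner product on $\mathfrak k$ that is invariant under all $\mathrm{Ad}_k$, $k\in K$, and put $d=\dim\mathfrak k$ and $\mathbb I=[0,1]$. An absolutely continuous path $f\colon\mathbb I\to K$ has a \emph{right logarithmic derivative}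
\[
\partial^{\log}f(t)=f'(t)f(t)^{-1}\in\mathfrak k ,
\]
defined for almost every $t$. The group $H^1(\mathbb I,K)$ of \emph{finite energy paths} consists of those $f$ with $\int_0^1|\partial^{\log}f(t)|^2\,dt<\infty$, under pointwise multiplication. A path is recovered from its starting point and its logarithmic derivative by solving $f'=uf$, and $H^1(\mathbb I,K)$ carries the Polish group topology transported by the bijection
\[
f\longmapsto (f(0),\partial^{\log}f)\in K\times L^2(\mathbb I,\mathfrak k).
\]
The loop group $H^1(\mathbb S^1,K)$ is the closed subgroup $\{f(0)=f(1)\}$, where $\mathbb S^1=\mathbb R/\mathbb Z$. An \emph{$H^2$-path} is an $f\in H^1(\mathbb I,K)$ with $\partial^{\log}f$ absolutely continuous and $(\partial^{\log}f)'\in L^2$. An \emph{$H^2$-loop} is a loop in $H^1(\mathbb S^1,K)$ that is of Sobolev class $H^2$ as a map $\mathbb S^1\to K$.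

For a topological group $G$ let $B(G)$ be the space of bounded Borel functions $G\to\mathbb R$. A \emph{mean} on $B(G)$ is a positive linear functional $\mathfrak m$ with $\mathfrak m(1)=1$. It is \emph{left invariant} under a subgroup $S$ if $\mathfrak m(\varphi(s\,\cdot))=\mathfrak m(\varphi)$ for all $\varphi\in B(G)$ and $s\in S$, and \emph{bi-invariant} under $S$ if moreover $\mathfrak m(\varphi(\cdot\,s))=\mathfrak m(\varphi)$ for all such $\varphi$ and $s$.

If $d\ge1$, these groups are not locally compact, and we shall see that they carry no probability measure that is left invariant even under a dense subgroup. A finitely additive invariant mean is the best one can hope for, and it is a strong demand to have one on \emph{all} bounded Borel functions and not only on uniformly continuous ones. Malliavin and Malliavin proved that the groups $C(\mathbb I,K)$ and $C(\mathbb S^1,K)$ of continuous paths and loops admit a mean on the bounded Borel functions that is bi-invariant under the $C^1$-paths, respectively $C^1$-loops. Pestov \cite{Pestov} asks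 for the analogue for finite energy paths and loops: do $H^1(\mathbb I,K)$ and $H^1(\mathbb S^1,K)$ admit a mean on the bounded Borel functions that is bi-invariant, or at least left invariant, under the $H^2$-paths, respectively $H^2$-loops? The answer is yes in all four cases.

For Borel probability measures $\mu,\nu$ on the same space put $\|\mu-\nu\|=\sup_B|\mu(B)-\nu(B)|$, the supremum over Borel sets. For $\mu$ on $G$ and $s\in G$ write $s\mu$, $\mu s$ and $\check\mu$ for the images of $\mu$ under $x\mapsto sx$, $x\mapsto xs$ and $x\mapsto x^{-1}$.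

\begin{theorem}\label{thm:A}
For every compact Lie group $K$ there are explicit sequences of Borel probability measures $\nu_m$ on $H^1(\mathbb I,K)$ and $\nu'_m$ on $H^1(\mathbb S^1,K)$ such that
\[
\|s\nu_m-\nu_m\|\to0,\qquad \|\nu_ms-\nu_m\|\to0\qquad\text{for every $H^2$-path }s,
\]
and likewise for $\nu'_m$ and every $H^2$-loop $s$. Hence $H^1(\mathbb I,K)$ and $H^1(\mathbb S^1,K)$ admit means on the bounded Borel functions that are bi-invariant, a fortiori left invariant, under the $H^2$-paths, respectively $H^2$-loops.
\end{theorem}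

The measures are defined in \eqref{eq:mum}, \eqref{eq:conv} and \eqref{eq:Psi} below. If one asks for a mean only, much more is true. For $1\le p<\infty$ let $P_p$ be the group of absolutely continuous $f\colon\mathbb I\to K$ with $\partial^{\log}f\in L^p$, with the topology transported from $K\times L^p(\mathbb I,\mathfrak k)$, and let $\Lambda_p=\{f\in P_p:f(0)=f(1)\}$. Thus $P_2=H^1(\mathbb I,K)$ and $\Lambda_2=H^1(\mathbb S^1,K)$.

\begin{theorem}\label{thm:B}
Let $1\le p<\infty$ and $G=P_p$ or $G=\Lambda_p$. There is a mean on $B(G)$ that is bi-invariant under all of $G$ and invariant under inversion. For $G=\Lambda_p$ it can moreover be chosen invariant under all rotations and reflections of $\mathbb S^1$. In particular $H^1(\mathbb I,K)$ and $H^1(\mathbb S^1,K)$ admit means on all bounded Borel functions that are bi-invariant under the whole group.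
\end{theorem}

For the whole group, the asymptotically invariant sequences of Theorem~\ref{thm:A} have to be replaced by nets.

\begin{theorem}\label{thm:C}
Let $d\ge1$, $1\le p<\infty$ and $G=P_p$ or $G=\Lambda_p$.
\begin{enumerate}
\item[(1)] There is no sequence $(\mu_n)$ of Borel probability measures on $G$ with $\|s\mu_n-\mu_n\|\to0$ for all $s\in G$.
\item[(2)] No countably additive Borel probability measure on $G$ is left invariant under a dense subgroup of $G$.
\end{enumerate}
\end{theorem}

Left and right uniformly continuous bounded functions are Borel, and these two spaces of functions are stable under left translation. Restricting a mean from Theorem~\ref{thm:B} therefore shows that $H^1(\mathbb I,K)$ and $H^1(\mathbb S^1,K)$ are amenable, and that they also have left-invariant means on the bounded functions that are uniformly continuous for a left-invariant metric.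

\medskip
The proof has three parts. In the coordinates $K\times L^p$, left multiplication acts on the second factor by affine maps $u\mapsto v+\mathrm{Ad}_su$. Section~\ref{sec:smallest} explains, in the smallest cases, which random functions hardly notice such a map; Sections~\ref{sec:OU} and \ref{sec:left} carry this out in general. Right multiplication is in general not affine in these coordinates, and loops are in general not given by a linear condition. Section~\ref{sec:two} gets around both difficulties by one equivariance argument. Sections~\ref{sec:proofs} and \ref{sec:sharp} prove the theorems.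

\section{Path groups in coordinates}\label{sec:coord}

Let $f,g\in P_p$, $u=\partial^{\log}f$, $w=\partial^{\log}g$. Differentiating $fg$ and $f^{-1}$ gives
\begin{equation}\label{eq:log}
\partial^{\log}(fg)=u+\mathrm{Ad}_f\,w,\qquad \partial^{\log}(f^{-1})=-\mathrm{Ad}_{f^{-1}}u ,
\end{equation}
and, for almost every $t$, also $(f^{-1}g)'=f^{-1}(w-u)g$. Since $f$ and $g$ have orthogonal values, integrating the last identity gives in operator norm
\begin{equation}\label{eq:unif}
\|f(t)-g(t)\|=\|1-f(t)^{-1}g(t)\|\le\|f(0)-g(0)\|+C\|u-w\|_{L^1},\qquad t\in\mathbb I .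
\end{equation}

\begin{lemma}\label{lem:polish}
The map $f\mapsto(f(0),\partial^{\log}f)$ is a bijection of $P_p$ onto $K\times L^p(\mathbb I,\mathfrak k)$. With the transported topology, $P_p$ is a Polish group, convergence in $P_p$ implies uniform convergence, and $\Lambda_p$ is a closed subgroup.
\end{lemma}

\begin{proof}
Let $k\in K$ and $u\in L^p\subset L^1$. The linear equation $f'=uf$, $f(0)=k$, has a unique absolutely continuous solution in the $N\times N$ matrices; we must see that it stays in $K$. If $u$ is a step function, $f(t)$ is a product of exponentials of elements of $\mathfrak k$, times $k$, hence lies in $K$. In general choose step functions $u_n\to u$ in $L^1$, with solutions $f_n$ starting at $k$. As in \eqref{eq:unif}, $(f_n^{-1}f)'=f_n^{-1}(u-u_n)f$ with $f$ bounded and $f_n$ orthogonal, so $f_n\to f$ uniformly, and $K$ is closed.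

The space $K\times L^p$ is Polish. By \eqref{eq:unif} convergence in $P_p$ implies uniform convergence, so if $f_n\to f$ and $g_n\to g$, then $\mathrm{Ad}_{f_n}\to\mathrm{Ad}_f$ and $\mathrm{Ad}_{f_n^{-1}}\to\mathrm{Ad}_{f^{-1}}$ uniformly, while $\partial^{\log}f_n\to\partial^{\log}f$ and $\partial^{\log}g_n\to\partial^{\log}g$ in $L^p$. By \eqref{eq:log} multiplication and inversion are continuous. The evaluations at $0$ and $1$ are continuous, so $\Lambda_p$ is closed.
\end{proof}

Here is how $\mathrm{Ad}$ enters. By the choice of inner product $\mathrm{Ad}_k\in O(\mathfrak k)$ for every $k\in K$. For $s\in P_p$ with $v=\partial^{\log}s$ and $X\in\mathfrak k$, the path $\mathrm{Ad}_sX=sXs^{-1}$ is absolutely continuous with derivative $[v,\mathrm{Ad}_sX]$. With $\|\cdot\|_{HS}$ the Hilbert--Schmidt norm on $\mathrm{End}(\mathfrak k)$ and a constant $C_{\mathfrak k}$ such that $\|\mathrm{ad}\,X\|_{HS}\le C_{\mathfrak k}|X|$, this says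
\begin{equation}\label{eq:Adprime}
(\mathrm{Ad}_s)'=\mathrm{ad}(v)\,\mathrm{Ad}_s,\qquad \|(\mathrm{Ad}_s)'\|_{HS}=\|\mathrm{ad}\,v\|_{HS}\le C_{\mathfrak k}|v| .
\end{equation}

By \eqref{eq:log}, left multiplication by $s$ reads in coordinates
\[
(k,u)\longmapsto\bigl(s(0)k,\;v+\mathrm{Ad}_s u\bigr).
\]
The two coordinates do not interact. On the first we use the Haar probability measure of $K$, which exists because $K$ is compact. Let $U$ be a random element of $L^p(\mathbb I,\mathfrak k)$ and $\mu=\mathrm{Haar}_K\times\mathrm{Law}(U)$, a Borel probability measure on $P_p$. Then $s\mu=\mathrm{Haar}_K\times\mathrm{Law}(v+\mathrm{Ad}_sU)$, and therefore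
\begin{equation}\label{eq:reduce}
\|s\mu-\mu\|\le\|\mathrm{Law}(v+\mathrm{Ad}_sU)-\mathrm{Law}(U)\| .
\end{equation}
Indeed, for probability measures $\alpha,\beta,\gamma$ Fubini's theorem gives
\begin{equation}\label{eq:fubini}
\|\gamma\times\alpha-\gamma\times\beta\|\le\|\alpha-\beta\|,\qquad \|\alpha\times\gamma-\beta\times\gamma\|\le\|\alpha-\beta\|;
\end{equation}
for the first inequality, $(\gamma\times\alpha)(B)-(\gamma\times\beta)(B)$ is the $\gamma$-integral of $\alpha(B_x)-\beta(B_x)$ over the sections $B_x$ of $B$, and the second is symmetric. We shall also use constantly that images under a Borel map do not increase $\|\cdot\|$, and that $|\int\varphi\,d\mu-\int\varphi\,d\nu|\le2\|\varphi\|_\infty\|\mu-\nu\|$.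

So the task for left invariance is to find random functions $U$ whose law hardly changes under $u\mapsto v+\mathrm{Ad}_su$.

\section{The smallest cases}\label{sec:smallest}

We measure change by relative entropy. For probability measures $\alpha\ll\beta$ let $\mathrm{KL}(\alpha|\beta)=\int\log\frac{d\alpha}{d\beta}\,d\alpha$. Three standard facts are needed. \emph{Pinsker's inequality} says $\|\alpha-\beta\|^2\le\frac12\mathrm{KL}(\alpha|\beta)$. The \emph{chain rule}: if $\alpha(dx,dy)=\alpha_1(dx)\,\alpha_x(dy)$ and $\beta(dx,dy)=\beta_1(dx)\,\beta_x(dy)$, then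
\[
\mathrm{KL}(\alpha|\beta)=\mathrm{KL}(\alpha_1|\beta_1)+\int\mathrm{KL}(\alpha_x|\beta_x)\,\alpha_1(dx).
\]
Finally, integrating the logarithm $\frac1{2c}(|z-b'|^2-|z-b|^2)$ of the density ratio gives $\mathrm{KL}(N(b,cI)|N(b',cI))=|b-b'|^2/(2c)$ for $c>0$.

\medskip
\noindent\textbf{Abelian $K$: only translations.} Let $K=SO(2)$. Then $\mathrm{Ad}$ is trivial, $\mathfrak k=\mathbb R$, and left multiplication translates $u$ by $v$. For a single path with $v\ne0$ take $U=xv$ with a real $x\sim N(0,\tau^2)$. Then $v+U=(1+x)v$, and the cost is $\mathrm{KL}=1/(2\tau^2)$, whatever $v\in L^p$ is. To treat all $v\in H^1$ at once take $U=\tau(x_0+W)$ with $W$ a Brownian motion starting at $0$ and $x_0\sim N(0,1)$ independent of it. Observed at the times $0=t_0<\dots<t_n=1$ of a partition, the translation by $v$ costs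
\[
\frac{|v(0)|^2}{2\tau^2}+\sum_k\frac{|v(t_{k+1})-v(t_k)|^2}{2\tau^2(t_{k+1}-t_k)}\le\frac1{2\tau^2}\Bigl(|v(0)|^2+\int_0^1|v'|^2\Bigr).
\]
In both cases it suffices to scale the noise up.

\medskip
\noindent\textbf{A rotating plane.} Scaling is useless against rotations: the distance between the laws of $A(\tau\xi)$ and $\tau\xi$ does not depend on $\tau$. Rotations do occur: for $K=SU(2)$ and $s(t)=\exp(tX)$ with $X\ne0$, the path $\mathrm{Ad}_{s}$ turns the plane $X^\perp\subset\mathfrak{su}(2)\cong\mathbb R^3$ at constant speed. White noise would be invariant under a time-dependent rotation, but it is not a random element of $L^2$. We therefore look for a process that forgets its past quickly.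

Take two times first. Let $\xi_0\sim N(0,I)$ in $\mathbb R^2$ and $\xi_1=\rho\,\xi_0+\sqrt{1-\rho^2}\,\zeta$ with $\zeta\sim N(0,I)$ independent and $0<\rho<1$, so that both variables are standard normal with cross-covariance $\rho I$. Let $R$ be the rotation by $\theta$ and compare $(\xi_0,R\xi_1)$ with $(\xi_0,\xi_1)$. Given $\xi_0=x$, the second coordinate has law $N(\rho Rx,(1-\rho^2)I)$ in the first case and $N(\rho x,(1-\rho^2)I)$ in the second. Hence
\[
\mathrm{KL}=\frac{\rho^2\,\mathbb E|(R-1)\xi_0|^2}{2(1-\rho^2)}=\frac{4\rho^2\sin^2(\theta/2)}{1-\rho^2}\le\theta^2\,\frac{\rho^2}{1-\rho^2}.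
\]
Now let the plane rotate with speed $\omega$, observe at $n$ steps of length $h=1/n$, so that $\theta=\omega h$, and let $\rho=e^{-mh}$. Since $\rho^2/(1-\rho^2)=1/(e^{2mh}-1)\le1/(2mh)$, each step costs at most $\omega^2h/(2m)$, and all steps together cost at most $\omega^2/(2m)$, \emph{independently of $n$}. A correlation time $1/m$ that is short compared with $1/\omega^2$ makes the rotation nearly invisible.

\medskip
\noindent\textbf{The balance.} Forgetting has a price for translations. A process with mean reversion at rate $m$ is pulled toward $0$, but its translate by a constant $a$ is pulled toward $a$; by the lemma below this costs at most $(m+1)|a|^2/(2\tau^2)$. With $\tau=m$ the costs of rotations and of translations are both at most of order $1/m$.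

\section{The Ornstein--Uhlenbeck process under rotation and translation}\label{sec:OU}

Let $E$ be a finite-dimensional Euclidean space with orthogonal group $O(E)$. For $m,\tau>0$ let $\xi=\xi^{m,\tau}$ be the stationary Ornstein--Uhlenbeck process in $E$ on $\mathbb I$, i.e.\ the continuous centered Gaussian process with
\[
\mathbb E\langle\xi(s),x\rangle\langle\xi(t),y\rangle=\tau^2e^{-m|t-s|}\langle x,y\rangle ,
\]
for example $\xi(t)=\tau e^{-mt}W(e^{2mt})$ with $W$ a standard Brownian motion in $E$.

\begin{lemma}\label{lem:key}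
Let $a\colon\mathbb I\to E$ and $A\colon\mathbb I\to O(E)$ be absolutely continuous with square-integrable derivatives, and let $\eta=a+A\xi$. Then the laws on $C(\mathbb I,E)$ satisfy $\|\mathrm{Law}(\eta)-\mathrm{Law}(\xi)\|^2\le\kappa/2$, where
\[
\kappa=\frac{|a(0)|^2}{2\tau^2}+\frac1{\tau^2}\Bigl(\frac1{2m}\int_0^1|a'|^2\,dt+\frac m2\|a\|_\infty^2\Bigr)+\frac1{4m}\int_0^1\|A'\|_{HS}^2\,dt .
\]
\end{lemma}

\begin{proof}
The sets that depend on finitely many times form an algebra generating the Borel $\sigma$-algebra of $C(\mathbb I,E)$, so every Borel set is approximated by such sets with respect to the finite measure $\mathrm{Law}(\xi)+\mathrm{Law}(\eta)$. By Pinsker's inequality it therefore suffices to show $\mathrm{KL}\le\kappa$ for the joint law of $\eta$ relative to that of $\xi$ at arbitrary times $0=t_0<\dots<t_n=1$, with $\kappa$ independent of the times.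

Write $\xi_k=\xi(t_k)$, $a_k=a(t_k)$, $A_k=A(t_k)$, $\eta_k=a_k+A_k\xi_k$, $h_k=t_{k+1}-t_k$ and $\rho_k=e^{-mh_k}$. Put $\zeta_{k+1}=\xi_{k+1}-\rho_k\xi_k$. For $j\le k$ the covariance of $\zeta_{k+1}$ and $\xi_j$ is $\tau^2(e^{-m(t_{k+1}-t_j)}-e^{-mh_k}e^{-m(t_k-t_j)})I=0$, so the Gaussian vector $\zeta_{k+1}$ is independent of $(\xi_0,\dots,\xi_k)$, with law $N(0,\tau^2(1-\rho_k^2)I)$. With $R_k=A_{k+1}A_k^{-1}$ we have
\[
\eta_{k+1}=a_{k+1}+\rho_kR_k(\eta_k-a_k)+A_{k+1}\zeta_{k+1}.
\]
Knowing $\eta_0,\dots,\eta_k$ is the same as knowing $\xi_0,\dots,\xi_k$, and $A_{k+1}\zeta_{k+1}$ has the same law as $\zeta_{k+1}$ because $A_{k+1}$ is orthogonal. So, given $\eta_0,\dots,\eta_k$, the law of $\eta_{k+1}$ is $N(a_{k+1}+\rho_kR_k(\eta_k-a_k),\tau^2(1-\rho_k^2)I)$, whereas given $\xi_0,\dots,\xi_k$ with $\xi_k=x$ the law of $\xi_{k+1}$ is $N(\rho_kx,\tau^2(1-\rho_k^2)I)$. At $x=\eta_k$ the two means differ by $(a_{k+1}-\rho_ka_k)+\rho_k(R_k-1)(\eta_k-a_k)$. Since $\eta_0\sim N(a_0,\tau^2I)$ and $\xi_0\sim N(0,\tau^2I)$, the chain rule gives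
\[
\mathrm{KL}=\frac{|a_0|^2}{2\tau^2}+\sum_{k=0}^{n-1}\frac{\mathbb E\bigl|(a_{k+1}-\rho_ka_k)+\rho_k(R_k-1)(\eta_k-a_k)\bigr|^2}{2\tau^2(1-\rho_k^2)} .
\]
Here $\eta_k-a_k=A_k\xi_k\sim N(0,\tau^2I)$, so the cross term has mean zero and the expectation equals
\[
|a_{k+1}-\rho_ka_k|^2+\rho_k^2\tau^2\|R_k-1\|_{HS}^2 .
\]

To bound the sum we use the orthogonality of $A_k$, the Cauchy--Schwarz inequality and $|x+y|^2\le2|x|^2+2|y|^2$ to get
\begin{gather*}
\|R_k-1\|_{HS}^2=\|A_{k+1}-A_k\|_{HS}^2\le h_k\int_{t_k}^{t_{k+1}}\|A'\|_{HS}^2,\qquad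
|a_{k+1}-a_k|^2\le h_k\int_{t_k}^{t_{k+1}}|a'|^2,\\
|a_{k+1}-\rho_ka_k|^2=|\rho_k(a_{k+1}-a_k)+(1-\rho_k)a_{k+1}|^2\le2\rho_k^2|a_{k+1}-a_k|^2+2(1-\rho_k)^2\|a\|_\infty^2 ,
\end{gather*}
together with
\[
\frac{\rho_k^2}{1-\rho_k^2}=\frac1{e^{2mh_k}-1}\le\frac1{2mh_k},\qquad
\frac{(1-\rho_k)^2}{1-\rho_k^2}=\frac{1-\rho_k}{1+\rho_k}=\tanh\frac{mh_k}2\le\frac{mh_k}2 .
\]
Hence the $k$-th summand is at most
\[
\frac1{\tau^2}\Bigl(\frac1{2m}\int_{t_k}^{t_{k+1}}|a'|^2+\frac{mh_k}2\|a\|_\infty^2\Bigr)+\frac1{4m}\int_{t_k}^{t_{k+1}}\|A'\|_{HS}^2 .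
\]
Summing over $k$ gives $\mathrm{KL}\le\kappa$.
\end{proof}

The orthogonality of $A$ is essential: it leaves the innovations $\zeta_k$ unchanged in law, so that the conditional covariances agree, and it keeps $\eta_k-a_k$ at covariance $\tau^2I$. For $A=\mathrm{Ad}_s$ it comes from the $\mathrm{Ad}$-invariant inner product on $\mathfrak k$, which exists because $K$ is compact.

\section{Left almost invariant measures on path groups}\label{sec:left}

\subsection{All $H^2$-paths at once}

Take $E=\mathfrak k$ and $\tau=m$. As the inclusion $C(\mathbb I,\mathfrak k)\to L^2(\mathbb I,\mathfrak k)$ is continuous, $\xi^{m,m}$ is a random element of $L^2$, and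
\begin{equation}\label{eq:mum}
\mu_m=\mathrm{Haar}_K\times\mathrm{Law}(\xi^{m,m}),\qquad m=1,2,\dots,
\end{equation}
is a Borel probability measure on $P_2=H^1(\mathbb I,K)$. Let $\|v\|_{H^1}^2=\|v\|_2^2+\|v'\|_2^2$.

\begin{proposition}\label{prop:H2}
For every $H^2$-path $s$, with $v=\partial^{\log}s$,
\[
\|s\mu_m-\mu_m\|^2\le\frac{C\|v\|_{H^1}^2}m ,
\]
where $C$ depends only on $K$ and its inner product.
\end{proposition}

\begin{proof}
By \eqref{eq:reduce} we may apply Lemma~\ref{lem:key} with $a=v$, $A=\mathrm{Ad}_s$ and $\tau=m$, and take images under $C(\mathbb I,\mathfrak k)\to L^2(\mathbb I,\mathfrak k)$. It is here that $s$ has to be of class $H^2$: the lemma needs $v'\in L^2$. By \eqref{eq:Adprime}, $\int_0^1\|A'\|_{HS}^2\le C_{\mathfrak k}^2\|v\|_2^2$. Moreover, averaging $v(t)=v(r)+\int_r^tv'$ over $r\in\mathbb I$ gives $|v(t)|\le\|v\|_2+\|v'\|_2\le\sqrt2\,\|v\|_{H^1}$ for all $t$. Hence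
\[
\kappa=\frac{|v(0)|^2}{2m^2}+\frac{\|v'\|_2^2}{2m^3}+\frac{\|v\|_\infty^2}{2m}+\frac1{4m}\int_0^1\|A'\|_{HS}^2
\le\Bigl(1+\frac12+1+\frac{C_{\mathfrak k}^2}4\Bigr)\frac{\|v\|_{H^1}^2}m . \qedhere
\]
\end{proof}

\subsection{Finitely many arbitrary paths}

For $v=\partial^{\log}s$ merely in $L^p$, Lemma~\ref{lem:key} does not apply with $a=v$. The abelian example $U=xv$ of Section~\ref{sec:smallest} shows what to do: build the noise out of the given derivatives, so that translation by a rough $v$ becomes translation of a coefficient by a constant. For non-abelian $K$ scalar coefficients do not suffice in general, since $\mathrm{Ad}_{s_j}$ maps $x_iv_i$ to $x_i\mathrm{Ad}_{s_j}v_i$, which need not be a multiple of $v_i$. With coefficients $x_i\in\mathrm{End}(\mathfrak k)$ it does work: $\mathrm{Ad}_{s_j}(x_iv_i)=(\mathrm{Ad}_{s_j}x_i)v_i$, and left composition with $\mathrm{Ad}_{s_j}$ is orthogonal on $\mathrm{End}(\mathfrak k)$. The coefficients must depend on time because $\mathrm{Ad}_{s_j}$ does, and we let them be Ornstein--Uhlenbeck processes. One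 point remains: by \eqref{eq:Adprime} $\mathrm{Ad}_{s_j}$ has a derivative in $L^p$, and for $p<2$ this need not be in $L^2$. A change of clock cures this.

\begin{proposition}\label{prop:finite}
Let $1\le p<\infty$. For every finite $F\subset P_p$ and $\varepsilon>0$ there is a Borel probability measure $\mu$ on $P_p$ with $\|s\mu-\mu\|<\varepsilon$ for all $s\in F$.
\end{proposition}

\begin{proof}
We may assume that $F$ is nonempty. Let $F=\{s_1,\dots,s_n\}$ and $v_i=\partial^{\log}s_i\in L^p\subset L^1$. The clock
\[
\lambda(t)=\frac{t+\int_0^t\sum_i|v_i|}{1+\sum_i\|v_i\|_1}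
\]
is an increasing homeomorphism of $\mathbb I$. By \eqref{eq:Adprime}, for $t'\le t$,
\[
\|\mathrm{Ad}_{s_j(t)}-\mathrm{Ad}_{s_j(t')}\|_{HS}\le C_{\mathfrak k}\int_{t'}^t|v_j|\le C_{\mathfrak k}\Bigl(1+\sum_i\|v_i\|_1\Bigr)\bigl(\lambda(t)-\lambda(t')\bigr),
\]
so $A_j=\mathrm{Ad}_{s_j}\circ\lambda^{-1}$ is a Lipschitz path in $O(\mathfrak k)$.

Let $E=\mathrm{End}(\mathfrak k)^n$ with the Hilbert--Schmidt inner product, and define
\[
T\colon C(\mathbb I,E)\to L^p(\mathbb I,\mathfrak k),\qquad (Tx)(t)=\sum_{i=1}^nx_i(\lambda(t))\,v_i(t).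
\]
This is linear, and continuous because $|(Tx)(t)|\le\|x\|_\infty\sum_i|v_i(t)|$. Let $a_j=(\delta_{ij}\mathrm{Id}_{\mathfrak k})_i\in E$, regarded as a constant path, so $|a_j|^2=d$. Let $\mathbf A_j(r)\in O(E)$ be the map $x\mapsto(A_j(r)\,x_i)_i$; it is orthogonal because $A_j(r)$ is, and Lipschitz in $r$. Since $\mathrm{Ad}_{s_j(t)}=A_j(\lambda(t))$,
\[
v_j(t)+\mathrm{Ad}_{s_j(t)}(Tx)(t)=\sum_i\bigl(\delta_{ij}\mathrm{Id}_{\mathfrak k}+A_j(\lambda(t))\,x_i(\lambda(t))\bigr)v_i(t),
\]
that is,
\begin{equation}\label{eq:intertwine}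
v_j+\mathrm{Ad}_{s_j}T(x)=T(a_j+\mathbf A_jx).
\end{equation}
Let $\xi=\xi^{m,m}$ in $E$, $U=T(\xi)$ and $\mu=\mathrm{Haar}_K\times\mathrm{Law}(U)$. By \eqref{eq:reduce}, \eqref{eq:intertwine} and Lemma~\ref{lem:key},
\[
\|s_j\mu-\mu\|^2\le\|\mathrm{Law}(a_j+\mathbf A_j\xi)-\mathrm{Law}(\xi)\|^2\le\frac12\Bigl(\frac d{2m^2}+\frac d{2m}+\frac1{4m}\int_0^1\|\mathbf A_j'\|_{HS}^2\Bigr)
\]
for $j=1,\dots,n$. The right side tends to $0$ as $m\to\infty$; take $m$ large.
\end{proof}

For $p\ge2$ the clock $\lambda(t)=t$ would do, since then $\int_0^1\|(\mathrm{Ad}_{s_j})'\|_{HS}^2\le C_{\mathfrak k}^2\int_0^1|v_j|^2<\infty$.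

\section{Both sides, and loops}\label{sec:two}

Right multiplication by $s$ is $(k,u)\mapsto(k\,s(0),u+\mathrm{Ad}_fv)$, where $f$ is the path with coordinates $(k,u)$; for non-abelian $K$ it is in general nonlinear in $u$. We do not analyze it. The measure $\check\mu$ is almost invariant on the right whenever $\mu$ is on the left: since $x^{-1}t=(t^{-1}x)^{-1}$, we have $\check\mu t=(t^{-1}\mu)^{\vee}$, so
\begin{equation}\label{eq:check}
\|\check\mu t-\check\mu\|=\|t^{-1}\mu-\mu\|=\|t\mu-\mu\|,\qquad t\in P_p .
\end{equation}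
It remains to combine $\mu$ and $\check\mu$, and at the same time to pass to loops if desired.

\begin{lemma}\label{lem:equiv}
Let $H\subset P_p$ be a closed subgroup and let $\Phi\colon P_p\times P_p\to H$ be a Borel map with
\begin{equation}\label{eq:equiv}
\Phi(sx,yt)=s\,\Phi(x,y)\,t\qquad(s,t\in H,\ x,y\in P_p).
\end{equation}
For a Borel probability measure $\mu$ on $P_p$ let $\nu=\Phi_*(\mu\times\check\mu)$. Then, for every $s\in H$,
\[
\|s\nu-\nu\|\le\|s\mu-\mu\|\quad\text{and}\quad\|\nu s-\nu\|\le\|s\mu-\mu\|.
\]
\end{lemma}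

\begin{proof}
By \eqref{eq:equiv}, $s\nu=\Phi_*(s\mu\times\check\mu)$ and $\nu s=\Phi_*(\mu\times\check\mu s)$. Since images do not increase $\|\cdot\|$, \eqref{eq:fubini} gives $\|s\nu-\nu\|\le\|s\mu-\mu\|$ and $\|\nu s-\nu\|\le\|\check\mu s-\check\mu\|$, and the last number is $\|s\mu-\mu\|$ by \eqref{eq:check}.
\end{proof}

\noindent\textbf{Paths.} For $H=P_p$ the multiplication $\Phi(x,y)=xy$ satisfies \eqref{eq:equiv}, and $\nu$ is the convolution
\begin{equation}\label{eq:conv}
\mu*\check\mu,\qquad\text{the law of }XY^{-1}\text{ for independent }X,Y\text{ with law }\mu .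
\end{equation}

\medskip
\noindent\textbf{Loops.} For $H=\Lambda_p$ the product $xy$ must be corrected to become a loop. A correcting factor to the left of $xy$ would have to be conjugated by $s$ when $x$ is replaced by $sx$, and one to the right of $xy$ by $t^{-1}$ when $y$ is replaced by $yt$. We therefore put the factor between $x$ and $y$, where it only has to be unchanged by these replacements. So it should depend only on quantities that do not change when $x$ is multiplied on the left, or $y$ on the right, by a loop. Such quantities are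
\[
x(0)^{-1}x(1)\qquad\text{and}\qquad y(1)y(0)^{-1}.
\]
Their product $k$ lies in the identity component $K_0$ of $K$, since $t\mapsto x(0)^{-1}x(t)$ and $t\mapsto y(t)y(0)^{-1}$ are paths starting at $e$. As the computation after \eqref{eq:Psi} shows, the factor we need is a path from $k$ to $e$, chosen measurably.

\begin{lemma}\label{lem:plug}
There is a Borel map $c\colon K_0\to P_p$, $k\mapsto c_k$, with $c_k(0)=k$ and $c_k(1)=e$ for all $k$.
\end{lemma}

\begin{proof}
Let $V=\exp(B)$, where $B$ is an open ball around $0$ in $\mathfrak k$ on which $\exp$ is a diffeomorphism onto an open neighborhood of $e$ in $K_0$, with inverse $\log\colon V\to B$. By compactness $K_0=\bigcup_{j=1}^rg_jV$ for some $g_1,\dots,g_r\in K_0$; choose Lipschitz paths $\gamma_j$ in the connected Lie group $K_0$ from $g_j$ to $e$. For $k$ in the Borel set $g_jV\setminus\bigcup_{i<j}g_iV$ put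
\[
c_k(t)=\gamma_j(t)\exp\bigl((1-t)\log(g_j^{-1}k)\bigr).
\]
Then $c_k(0)=g_jg_j^{-1}k=k$ and $c_k(1)=e$. By \eqref{eq:log} the coordinates of $c_k$ are the initial value $k$ and $\partial^{\log}c_k=\partial^{\log}\gamma_j-\mathrm{Ad}_{\gamma_j}\log(g_j^{-1}k)$, which is bounded and depends continuously on $k$ in $L^p$. So $c$ is continuous on each of finitely many Borel pieces.
\end{proof}

Continuity of $c$ cannot be expected: for $K=SO(2)$ a continuous $c$ would give a contraction $(k,t)\mapsto c_k(t)$ of the circle to a point. Since we work with bounded Borel functions, a Borel map is enough.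

Now define
\begin{equation}\label{eq:Psi}
k(x,y)=x(0)^{-1}x(1)\,y(1)y(0)^{-1},\qquad \Psi(x,y)=x\cdot c_{k(x,y)}\cdot y\qquad(x,y\in P_p).
\end{equation}
The map $\Psi$ is Borel, because $(x,y)\mapsto k(x,y)\in K_0$ and the multiplication are continuous and $c$ is Borel. Its values are loops:
\[
\Psi(x,y)(0)=x(0)\,k(x,y)\,y(0)=x(1)y(1)=\Psi(x,y)(1).
\]
For $s,t\in\Lambda_p$, since $s(0)=s(1)$ and $t(0)=t(1)$,
\[
k(sx,yt)=x(0)^{-1}s(0)^{-1}s(1)x(1)\,y(1)t(1)t(0)^{-1}y(0)^{-1}=k(x,y),
\]
whence $\Psi(sx,yt)=s\,\Psi(x,y)\,t$. Thus $\Psi$ satisfies \eqref{eq:equiv} with $H=\Lambda_p$, and Lemma~\ref{lem:equiv} applies to it.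

\section{Proofs of Theorems \ref{thm:A} and \ref{thm:B}}\label{sec:proofs}

\begin{proof}[Proof of Theorem \ref{thm:A}]
Let $p=2$, let $\mu_m$ be as in \eqref{eq:mum}, and put $\nu_m=\mu_m*\check\mu_m$ on $H^1(\mathbb I,K)$ and $\nu'_m=\Psi_*(\mu_m\times\check\mu_m)$ on $H^1(\mathbb S^1,K)$. By Lemma~\ref{lem:equiv} and Proposition~\ref{prop:H2},
\[
\|s\nu_m-\nu_m\|,\ \|\nu_ms-\nu_m\|\le\|s\mu_m-\mu_m\|\to0
\]
for every $H^2$-path $s$. The same holds for $\nu_m'$ and every $H^2$-path $s$ with $s(0)=s(1)$. This includes every $H^2$-loop $s$: on $\mathbb I$ the function $s's^{-1}$ is absolutely continuous with derivative $s''s^{-1}-(s's^{-1})^2\in L^2$, as $s'$ is bounded.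

To pass to means, fix a free ultrafilter $\mathcal U$ on $\mathbb N$ and put $\mathfrak m(\varphi)=\lim_{\mathcal U}\int\varphi\,d\nu_m$ for $\varphi\in B(H^1(\mathbb I,K))$. This is a mean. As $\int\varphi(sx)\,d\nu_m(x)=\int\varphi\,d(s\nu_m)$,
\[
|\mathfrak m(\varphi(s\,\cdot))-\mathfrak m(\varphi)|\le\lim_{\mathcal U}2\|\varphi\|_\infty\|s\nu_m-\nu_m\|=0
\]
for every $H^2$-path $s$, and in the same way $\mathfrak m(\varphi(\cdot\,s))=\mathfrak m(\varphi)$ from $\|\nu_ms-\nu_m\|\to0$. Replacing $\nu_m$ by $\nu'_m$ gives the mean on the loop group.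
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:B}]
Let $G=P_p$ or $G=\Lambda_p$. For finite $F\subset G$ and $\varepsilon>0$ take $\mu$ from Proposition~\ref{prop:finite} and apply Lemma~\ref{lem:equiv} with multiplication, respectively with $\Psi$. This gives a Borel probability measure $\nu_{F,\varepsilon}$ on $G$ with $\|s\nu_{F,\varepsilon}-\nu_{F,\varepsilon}\|<\varepsilon$ and $\|\nu_{F,\varepsilon}s-\nu_{F,\varepsilon}\|<\varepsilon$ for $s\in F$. Direct the pairs by $(F,\varepsilon)\le(F',\varepsilon')$ if $F\subset F'$ and $\varepsilon\ge\varepsilon'$. The set of means on $B(G)$ is weak*-compact, so the net $\varphi\mapsto\int\varphi\,d\nu_{F,\varepsilon}$ has a cluster point $\mathfrak m$. Any $s\in G$ belongs to $F$ from some index on, and then the integrals of $\varphi$ and of its translates by $s$ differ by at most $2\|\varphi\|_\infty\varepsilon$. Hence $\mathfrak m$ is bi-invariant under all of $G$.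

Put $\check{\mathfrak m}(\varphi)=\mathfrak m(\check\varphi)$ with $\check\varphi(x)=\varphi(x^{-1})$. Since $\varphi(sx^{-1})=\check\varphi(xs^{-1})$ and $\varphi(x^{-1}s)=\check\varphi(s^{-1}x)$, the mean $\check{\mathfrak m}$ is again bi-invariant. So $\frac12(\mathfrak m+\check{\mathfrak m})$ is bi-invariant and invariant under inversion.

Now let $G=\Lambda_p$, and let $M$ be the set of all $\Lambda_p$-bi-invariant, inversion-invariant means; it is nonempty, convex and weak*-compact. For $g\in O(2)$, acting on $\mathbb S^1=\mathbb R/\mathbb Z$ by $t\mapsto\pm t+\theta$, the map $f\mapsto f\circ g$ is a group automorphism of $\Lambda_p$. It is a homeomorphism: a rotation takes the coordinates $(f(0),u)$ to $(f(\theta),u(\cdot+\theta))$ with $u$ extended periodically, the reflection $t\mapsto-t$ takes them to $(f(0),-u(1-\cdot))$, and these generate $O(2)$. For $\mathfrak m\in M$ put $\mathfrak m_g(\varphi)=\mathfrak m(\varphi_g)$ with $\varphi_g(f)=\varphi(f\circ g)$. From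
\[
\varphi\bigl(s\cdot(f\circ g)\bigr)=\varphi_g\bigl((s\circ g^{-1})f\bigr),\quad
\varphi\bigl((f\circ g)\cdot s\bigr)=\varphi_g\bigl(f\,(s\circ g^{-1})\bigr),\quad
\varphi\bigl((f\circ g)^{-1}\bigr)=\varphi_g(f^{-1})
\]
we see that $\mathfrak m_g\in M$. Moreover $(\mathfrak m_g)_h=\mathfrak m_{gh}$, because $(\varphi_h)_g=\varphi_{gh}$. So $g\cdot\mathfrak m=\mathfrak m_{g^{-1}}$ defines an action of $O(2)$ on $M$ by weak*-continuous affine maps. As a discrete group $O(2)$ is solvable, hence amenable, so by Day's fixed point theorem it has a fixed point in $M$. This is the required mean.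
\end{proof}

\section{Limits of the method: proof of Theorem \ref{thm:C}}\label{sec:sharp}

Both parts rest on one observation about a Polish group $G$: a probability measure is almost concentrated on a compact set, and if $g$ moves the measure only a little, then it cannot move that compact set off itself. If this applies to all $g$ near $e$, then $G$ is locally compact, and if it applies to all $g\in G$, then $G$ is compact. We first exclude both.

\begin{lemma}\label{lem:nlc}
If $d\ge1$, then $P_p$ and $\Lambda_p$ are not locally compact.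
\end{lemma}

\begin{proof}
For $P_p\cong K\times L^p(\mathbb I,\mathfrak k)$ this holds because $L^p(\mathbb I,\mathfrak k)$ is infinite dimensional. For $\Lambda_p$ fix $0\ne X\in\mathfrak k$. If $w\in L^p(\mathbb I,\mathbb R)$ has $\int_0^1w=0$, then $t\mapsto\exp(X\int_0^tw)$ is a loop with coordinates $(e,wX)$. These loops form a closed subset of $\Lambda_p$ homeomorphic to the infinite-dimensional Banach space $\{w\in L^p:\int_0^1w=0\}$, which is not locally compact. A closed subset of a locally compact space is locally compact.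
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:C}]
Let $\mu$ be a Borel probability measure on $G$. For bounded continuous $\varphi$ the function $s\mapsto\int\varphi(sx)\,d\mu(x)$ is continuous on the metrizable group $G$, by dominated convergence. Moreover
\begin{equation}\label{eq:dual}
\|s\mu-\mu\|=\sup_\varphi\frac12\Bigl|\int\varphi(sx)\,d\mu(x)-\int\varphi\,d\mu\Bigr| ,
\end{equation}
the supremum over continuous $\varphi$ with $|\varphi|\le1$: for a Borel set $B$ the function $2\cdot1_B-1$ can be approximated in $L^1(s\mu+\mu)$ by such $\varphi$, which gives ``$\le$'', and the other inequality is the bound recalled in Section~\ref{sec:coord}. Consequently $\{s\in G:\|s\mu-\mu\|\le\frac14\}$ is closed.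

(1) Suppose $\|s\mu_n-\mu_n\|\to0$ for all $s\in G$. Then the closed sets $D_N=\bigcap_{n\ge N}\{s:\|s\mu_n-\mu_n\|\le\frac14\}$ cover $G$, and by Baire's theorem some $D_N$ contains a nonempty open set $W$. Let $g\in W^{-1}W$, say $g=t^{-1}s$ with $s,t\in W$. Then
\[
\|g\mu_N-\mu_N\|=\|s\mu_N-t\mu_N\|\le\tfrac12 .
\]
As $G$ is Polish there is a compact $C\subset G$ with $\mu_N(C)>\frac34$. Then $\mu_N(g^{-1}C)=(g\mu_N)(C)>\frac14$, so $g^{-1}C\cap C\ne\emptyset$ and $g\in CC^{-1}$. Thus the open neighborhood $W^{-1}W$ of $e$ is contained in the compact set $CC^{-1}$, and $G$ is locally compact, contradicting Lemma~\ref{lem:nlc}.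

(2) Suppose $\mu$ is left invariant under a dense subgroup. For bounded continuous $\varphi$ the continuous function $s\mapsto\int\varphi(sx)\,d\mu(x)$ is constant on this subgroup, hence on $G$. By \eqref{eq:dual}, $s\mu=\mu$ for all $s\in G$. Choose a compact $C$ with $\mu(C)>\frac12$. For every $g\in G$ we have $\mu(gC)=\mu(C)>\frac12$, so $gC\cap C\ne\emptyset$ and $g\in CC^{-1}$. Hence $G=CC^{-1}$ is compact, contradicting Lemma~\ref{lem:nlc}.
\end{proof}

\begin{remark}
The $H^2$-paths correspond to the dense subset $K\times H^1(\mathbb I,\mathfrak k)$ of $K\times L^2(\mathbb I,\mathfrak k)$, so they are dense in $H^1(\mathbb I,K)$. By part (2), for $d\ge1$ the mean on $H^1(\mathbb I,K)$ in Theorem~\ref{thm:A} is never given by integration against a countably additive measure. Part (1) shows that the convergence in Theorem~\ref{thm:A} cannot hold for all $s$ in the whole group, whatever the sequence of measures, and that the net $\nu_{F,\varepsilon}$ in the proof of Theorem~\ref{thm:B}, where the noise is adapted to the finite set $F$, cannot be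 replaced by a sequence that is asymptotically invariant in $\|\cdot\|$. For $d=0$ the group $K$ is finite, $P_p=\Lambda_p=K$, and the uniform measure is invariant, so the hypothesis $d\ge1$ is needed in Theorem~\ref{thm:C}.
\end{remark}

\begin{thebibliography}{9}
\bibitem{Pestov} Vladimir G. Pestov, \emph{Amenability of finite energy path and loop groups}, arXiv:2307.00403 (2023).
\end{thebibliography}

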